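\title{Polynomial hulls with respect to a current in a K\"ahler class}

\begin{abstract}
Let $T$ be a closed positive $(1,1)$-current on a complex projective manifold $X$. The $T$-polynomially convex hull of a compact set is defined by the functions $f$ with $dd^cf\ge -T$, and $T$ satisfies condition (C) if the hull of every compact subset of $\Omega=X\setminus\operatorname{Supp}T$ is relatively compact in $\Omega$. We prove that (C) holds whenever the class of $T$ is K\"ahler, in particular when it is the first Chern class of a positive line bundle. In this case $\Omega$ is Stein, and $T$-polynomial hulls in $\Omega$ coincide with holomorphic hulls. The proof averages a potential of $T$ over holomorphic discs produced by homogeneous vector fields on the affine cone over $X$, with a radius that depends on the potential itself. Two surfaces show that neither bigness nor nefness of the line bundle can replace positivity.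
\end{abstract}

\section{The hull and the results}\label{sec:intro}

Throughout, $X$ is a connected complex projective manifold of dimension $n\ge1$, and $dd^c=\frac i\pi\partial\bar\partial$, so that $dd^c\log|z|=\delta_0$ on $\mathbb C$. Plurisubharmonic (psh) functions are upper semicontinuous, take values in $[-\infty,\infty)$, and are not identically $-\infty$ on any component of their domain. Let $T$ be a closed positive current of bidegree $(1,1)$ on $X$. A \emph{local potential} of $T$ is a psh function $\varphi$ on an open set with $dd^c\varphi=T$ there; local potentials exist near every point, and two of them differ by a pluriharmonic function. We write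
\[
\Omega=X\setminus\operatorname{Supp}T ,
\]
the largest open set on which the potentials of $T$ are pluriharmonic.

\begin{definition}\label{def:hull}
Let $\mathcal C_T(X)$ be the set of $f\in L^1(X)$ such that $\exp(f+\varphi)$ is continuous whenever $\varphi$ is a local potential of $T$. We call $f\in\mathcal C_T(X)$ \emph{admissible} if $dd^cf\ge-T$. The \emph{$T$-polynomially convex hull} of a compact set $K\subset X$ is
\[
\widehat K^T=\bigl\{z\in X:\ f(z)\le\sup_Kf\ \text{ for every admissible }f\bigr\},\qquad \sup_\emptyset f=-\infty .
\]
The current $T$ \emph{satisfies condition} (C) if $\widehat K^T\subset\subset\Omega$ for every compact $K\subset\Omega$.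
\end{definition}

A function $f\in\mathcal C_T(X)$ is evaluated at points as follows: on the domain of $\varphi$ write $f=\psi-\varphi$ with $e^\psi$ continuous. Thus $f=+\infty$ where $\varphi=-\infty$ and $\psi$ is finite. The formula assigns no value where $\varphi=\psi=-\infty$. Such points lie in $\operatorname{Supp}T$, and the convention adopted there is immaterial below, because all functions that we use to exclude points of $\operatorname{Supp}T$ from a hull have $\psi$ finite. Admissibility is a local condition, and three consequences of the definition are used throughout.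
\begin{enumerate}
\item[(A1)] \emph{If $f$ is admissible, then $\psi=f+\varphi$ is psh.} Indeed $dd^c\psi\ge0$, so $\psi$ agrees almost everywhere with a psh function $\psi'$. The means of the psh function $e^{\psi'}$ over small balls centered at $x$ tend to $e^{\psi'(x)}$, and those of the continuous function $e^\psi$ tend to $e^{\psi(x)}$. The means are equal, so $\psi=\psi'$ everywhere.
\item[(A2)] \emph{On $\Omega$ an admissible $f$ is psh and $e^f$ is continuous}, since $\varphi$ is pluriharmonic there.
\item[(A3)] For $b>0$, $f$ is admissible for $T$ if and only if $bf$ is admissible for $bT$. Hence $T$ and $bT$ have the same hulls, and the normalization of Chern classes plays no role.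
\end{enumerate}
So an admissible function is a psh function on $\Omega$ whose growth toward $\operatorname{Supp}T$ is limited by $f\le-\varphi+O(1)$. The current prescribes both the domain and the permitted growth.

\begin{example}\label{ex:hyperplane}
Let $X=\mathbb P^n$ and let $T$ be the current of integration over $\{z_0=0\}$, so $\Omega=\mathbb C^n$ and $\varphi=\log|z_0/z_i|$ is a potential on $\{z_i\ne0\}$. If $Q$ is a polynomial of degree $d\ge1$ on $\mathbb C^n$ with homogenization $\widetilde Q$, then $f=\frac1d\log|Q|=\frac1d\log|\widetilde Q(z)|-\log|z_0|$ is admissible, because $f+\varphi=\frac1d\log|\widetilde Q(z/z_i)|$. In the same way $\log|z|-\log|z_0|$ is admissible, and it equals $+\infty$ on $\{z_0=0\}$. Hence for compact $K\subset\mathbb C^n$ the hull $\widehat K^T$ lies in the polynomial hull of $K$, and (C) holds. (Theorem~\ref{thm:kahler}(2) gives equality of the two hulls.)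
\end{example}

Condition (C) asks whether the compactness of polynomial hulls survives when the hyperplane at infinity is replaced by $T$. In Example~\ref{ex:hyperplane} the potentials of $T$ are $-\infty$ on the support, and an admissible function can blow up there. For a current with continuous potentials, every admissible function is bounded above on $X$, and $T$ may carry very little mass near a given point $a$ of its support. One then has to build from this small mass a function that is larger at $a$ than on $K$. If $X$ has many automorphisms, one can compare $T$ with its translates; and it is known that on a homogeneous projective manifold every closed positive $(1,1)$-current with integral cohomology class satisfies (C). On a general projective manifold there are no translates, and what one may hope to use in their place is positivity of the class of $T$. Recall that a line bundle $L$ is \emph{positive} if it has a Hermitian metric whose curvature form is a K\"ahler form; this form represents the image of $c_1(L)$ in $H^2(X,\mathbb R)$. The following question is posed in \cite{Bou}.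

\medskip\noindent\textbf{Question.} \emph{Let $T$ be a closed positive $(1,1)$-current on $X$ with $[T]=c_1(L)$ for a positive line bundle $L$. Does $T$ satisfy condition} (C)\emph{?}
\medskip

\begin{theorem}\label{thm:main}
Let $T$ be a closed positive $(1,1)$-current on a complex projective manifold $X$ with $[T]=c_1(L)$ for a positive line bundle $L$. Then $T$ satisfies condition \textup{(C)}.
\end{theorem}

Integrality of the class is not needed, and the hull can be identified. For compact $K\subset\Omega$ let $\widehat K_{\mathcal O(\Omega)}$ be the set of $z\in\Omega$ with $|h(z)|\le\sup_K|h|$ for all holomorphic $h$ on $\Omega$.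

\begin{theorem}\label{thm:kahler}
Let $X$ be a complex projective manifold and let $T$ be a closed positive $(1,1)$-current whose class $[T]\in H^{1,1}(X,\mathbb R)$ is K\"ahler, not necessarily rational. Then
\begin{enumerate}
\item[(1)] $T$ satisfies condition \textup{(C)};
\item[(2)] $\Omega$ is Stein, and $\widehat K^T=\widehat K_{\mathcal O(\Omega)}$ for every compact $K\subset\Omega$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:kahler}(1). Positive line bundles are the ample ones, by Kodaira's theorem, and the two standard weakenings of ampleness do not suffice. Recall that $L$ is \emph{big} if $\limsup_m m^{-n}\dim H^0(X,L^m)>0$, and \emph{nef} if its degree on every irreducible curve is nonnegative.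

\begin{proposition}\label{prop:sharp}
In Theorem~\textup{\ref{thm:main}}, ``positive'' can be weakened neither to ``big'' nor to ``nef''.
\end{proposition}

Section~\ref{sec:reduction} reduces (C) to separating one point of $\operatorname{Supp}T$ from $K$, and Section~\ref{sec:model} carries out this separation by hand on the Riemann sphere. Sections~\ref{sec:cone} and~\ref{sec:averages} prepare the two tools for the general case, which is treated in Section~\ref{sec:proof}. Part (2) of Theorem~\ref{thm:kahler} is proved in Section~\ref{sec:stein} and Proposition~\ref{prop:sharp} in Section~\ref{sec:counter}.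

\section{Reduction to a separation statement}\label{sec:reduction}

Until Section~\ref{sec:counter}, $T$ is as in Theorem~\ref{thm:kahler} and $\omega$ is a K\"ahler form in the class $[T]$. A function $u:X\to[-\infty,\infty)$ is \emph{$\omega$-psh} if $\kappa+u$ is psh whenever $\kappa$ is a smooth local function with $dd^c\kappa=\omega$. Constants are $\omega$-psh, and so is the maximum of finitely many $\omega$-psh functions. We use the following facts.
\begin{enumerate}
\item[(F1)] \emph{$dd^c$-lemma.} Since $T-\omega$ is exact, $T=\omega+dd^cu$ for an $\omega$-psh function $u$. The functions $\kappa+u$ are then local potentials of $T$.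
\item[(F2)] \emph{Regularization} \cite{BK}. If $\omega$ is a K\"ahler form on a compact manifold, every $\omega$-psh function is the pointwise limit of a decreasing sequence of smooth $\omega$-psh functions.
\item[(F3)] \emph{Circle means.} If $y$ is subharmonic on $\{|\tau|<R\}\subset\mathbb C$, then $t\mapsto\frac1{2\pi}\int_0^{2\pi}y(te^{i\vartheta})\,d\vartheta$ is nondecreasing on $(0,R)$, convex as a function of $\log t$, and at least $y(0)$; it equals $y(0)$ if $y$ is harmonic.
\end{enumerate}
Fix $u$ as in (F1) and smooth $\omega$-psh functions $u_j\downarrow u$. After subtracting the constant $\max_Xu_1$ from all of them,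
\[
u\le u_j\le0 .
\]
On $\Omega$ the function $\kappa+u$ is pluriharmonic, so $u$ is smooth there and $dd^cu=-\omega$.

\begin{lemma}\label{lem:admissible}
If $\psi$ is a continuous real-valued $\omega$-psh function on $X$, then $f=\psi-u$ is admissible and lower semicontinuous with values in $(-\infty,+\infty]$. On $\Omega$ it is continuous and psh.
\end{lemma}

\begin{proof}
With the potential $\kappa+u$ we have $f+(\kappa+u)=\psi+\kappa$, which is continuous, and $dd^cf=(\omega+dd^c\psi)-T\ge-T$. Lower semicontinuity holds because $u$ is upper semicontinuous. On $\Omega$, $u$ is smooth, and (A2) applies.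
\end{proof}

For $\psi=0$ we get the admissible function $-u\ge0>\sup_\emptyset(-u)$, so $\widehat\emptyset^T=\emptyset$. For nonempty $K$ the main step is the following.

\begin{proposition}[Separation]\label{prop:sep}
Let $K\subset\Omega$ be compact and nonempty and let $a\in\operatorname{Supp}T$. There is a continuous real-valued $\omega$-psh function $\psi$ on $X$ such that $f=\psi-u$ satisfies $f(a)>\sup_Kf$.
\end{proposition}

Lower semicontinuity spreads the inequality from $a$ to a neighborhood, and compactness then yields one function that works on the whole support.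

\begin{corollary}\label{cor:global}
Let $K\subset\Omega$ be compact and nonempty. There are a continuous real-valued $\omega$-psh function $\Psi$ and a number $\beta>0$ such that $F=\Psi-u$ satisfies $F\le0$ on $K$ and $F>\beta$ on $\operatorname{Supp}T$. The set $E=\{F\le\beta\}$ is a compact subset of $\Omega$ that contains $K$ and $\widehat K^T$. In particular, $T$ satisfies \textup{(C)}.
\end{corollary}

\begin{proof}
The support of $T$ is compact, and nonempty because $\int_XT\wedge\omega^{n-1}=\int_X\omega^n>0$. For $a\in\operatorname{Supp}T$ let $f_a=\psi_a-u$ be given by Proposition~\ref{prop:sep}, and put $s_a=\sup_Kf_a$, which is finite as $f_a$ is continuous on $\Omega$. The open sets $\{f_a>s_a\}$ cover $\operatorname{Supp}T$; choose finitely many, with $a=a_1,\dots,a_m$, that still do, and set $\Psi=\max_l(\psi_{a_l}-s_{a_l})$. Then $F=\max_l(f_{a_l}-s_{a_l})$ is $\le0$ on $K$ and $>0$ on $\operatorname{Supp}T$. A lower semicontinuous function attains its minimum on a compact set, which gives $\beta$. The set $E$ is closed in $X$ and disjoint from $\operatorname{Supp}T$. Since $F$ is admissible, $\widehat K^T\subset\{F\le0\}\subset E$.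
\end{proof}

Thus Theorem~\ref{thm:kahler}(1) and Theorem~\ref{thm:main} follow from Proposition~\ref{prop:sep}. If $u(a)=-\infty$, the proposition holds with $\psi=0$, since then $f(a)=+\infty$ while $-u$ is bounded on $K$; this is the mechanism of Example~\ref{ex:hyperplane}. The substance of the proposition is the case $u(a)>-\infty$.

\section{A model: the unit circle in the Riemann sphere}\label{sec:model}

Let $X=\mathbb P^1$ and let $T$ be normalized arc length on the unit circle, a current in the class $c_1(\mathcal O(1))$. Its potentials are $\log^+|z|$ on $\mathbb C$ and $\log^+|1/z|$ on $\mathbb P^1\setminus\{0\}$, and $\Omega$ is a union of two discs. Every compact subset of $\Omega$ lies in one of the sets $K_r=\{|\log|z||\ge r\}$, $r>0$, which contain $0$ and $\infty$.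

Through each point $z$ passes the holomorphic disc $\tau\mapsto e^\tau z$, the flow of the vector field $z\,\partial_z$. Average the potential over the circle $|\tau|=r$ and subtract its value at the center: with $t=\log|z|$,
\[
f_r(z)=\frac1{2\pi}\int_0^{2\pi}\log^+\bigl|e^{re^{i\vartheta}}z\bigr|\,d\vartheta-\log^+|z|
=\frac1{2\pi}\int_0^{2\pi}\max(0,t+r\cos\vartheta)\,d\vartheta-\max(0,t).
\]
Since $\max(0,x)=\frac12(x+|x|)$ and $t+r\cos\vartheta$ has mean $t$,
\[
f_r(z)=\frac12\Bigl(\frac1{2\pi}\int_0^{2\pi}|t+r\cos\vartheta|\,d\vartheta-|t|\Bigr).
\]
For $|t|\ge r$ the function $t+r\cos\vartheta$ does not change sign, so $f_r=0$ on $K_r$. For $|t|<r$ it does, so $f_r>0$; on the unit circle $f_r=r/\pi$. Moreover $f_r$ is admissible: on $\mathbb C$ the function $f_r+\log^+|z|$ is continuous and is a mean of the subharmonic functions $z\mapsto\log^+|e^\tau z|$, and near $\infty$ both $f_r$ and $T$ vanish. Hence $\widehat{K_r}^T=K_r$.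

The computation rests on four properties of the quantity ``mean of $\varphi$ over the boundary of the disc, minus $\varphi$ at the center''. It does not depend on the choice of the potential $\varphi$, since pluriharmonic functions have the mean value property. It vanishes when the disc stays in $\Omega$. It is positive when the disc centered at a point of $\operatorname{Supp}T$ is well chosen. Finally, adding $\varphi$ back gives a psh function of the center, because the discs depend holomorphically on the center and the radius $r$ is constant. In the general proof the first three properties persist. The fourth is lost, because the radius cannot be kept constant, and the work lies in bounding the loss and paying for it.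

\section{Holomorphic discs from the affine cone}\label{sec:cone}

A projective manifold need not carry any nonzero holomorphic vector field; a curve of genus at least two has none. The affine cone over it, however, carries many, provided we allow them to be homogeneous of high degree. Embed $X\subset\mathbb P^N$ and let
\[
P=\{p\in\mathbb C^{N+1}\setminus\{0\}:[p]\in X\},\qquad\pi:P\to X,\quad\pi(p)=[p].
\]
If $\sigma$ is a local holomorphic section of $\pi$ over $U\subset X$, then $(x,\alpha)\mapsto\alpha\sigma(x)$ identifies $U\times\mathbb C^*$ with $\pi^{-1}(U)$. So $P$ is a submanifold of dimension $n+1$, $\pi$ is a submersion, and $T_{\alpha\sigma(x)}P\subset\mathbb C^{N+1}$ is spanned by $\sigma(x),\partial_1\sigma(x),\dots,\partial_n\sigma(x)$. This subspace depends only on $x$ and varies holomorphically; it defines a subbundle $A\subset X\times\mathbb C^{N+1}$ of rank $n+1$ with $A_{\pi(p)}=T_pP$. Let $\theta$ be the restriction to $X$ of the Fubini--Study form, the K\"ahler form with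
\[
\pi^*\theta=dd^c\log|p| .
\]

\begin{proposition}\label{prop:discs}
There are an integer $k\ge1$, a finite-dimensional complex vector space $W$ with a Hermitian norm, a number $\varepsilon_*>0$ and a holomorphic map
\[
G:\{(w,p)\in W\times P:\ |w|\,|p|^k<\varepsilon_*\}\to X
\]
with the following properties.
\begin{enumerate}
\item[(a)] $G(0,p)=\pi(p)$, and $G(w,\alpha p)=G(\alpha^kw,p)$ for $\alpha\in\mathbb C^*$.
\item[(b)] For every $p$, the differential of $G(\cdot,p)$ at $w=0$ is onto $T_{\pi(p)}X$.
\item[(c)] If $L\subset O\subset X$ with $L$ compact and $O$ open, there is $\varepsilon\in(0,\varepsilon_*]$ such that $G(w,p)\in O$ whenever $\pi(p)\in L$ and $|w|\,|p|^k<\varepsilon$.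
\end{enumerate}
\end{proposition}

\begin{proof}
Sections of $\mathcal O(m)|_X$ over $U$ are holomorphic functions on $\pi^{-1}(U)$ that are homogeneous of degree $m$. Hence sections of $A\otimes\mathcal O(k+1)$ over $X$ are holomorphic maps $w:P\to\mathbb C^{N+1}$ with $w(p)\in T_pP$ and
\begin{equation}\label{eq:homog}
w(\alpha p)=\alpha^{k+1}w(p),
\end{equation}
that is, holomorphic vector fields on $P$ of a fixed homogeneity. By Serre's theorem, the twist of a holomorphic vector bundle on $X$ by $\mathcal O(m)$ is generated by its global sections for large $m$. Fix $k\ge1$ such that $A\otimes\mathcal O(k+1)$ is globally generated, let $W=H^0(X,A\otimes\mathcal O(k+1))$, and fix a Hermitian norm on $W$. Global generation says that $\{w(p):w\in W\}=T_pP$ for every $p$.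

Consider the equation $\gamma'(t)=w(\gamma(t))$, $\gamma(0)=p$, in real time $t$. Its right side is holomorphic in the point of $P$ and in the parameter $w\in W$. By the dependence theorem for ordinary differential equations, the set $\mathcal D$ of $(w,p)$ for which the solution exists in $P$ on $[0,1]$ is open, and $g(w,p)=\gamma(1)$ is holomorphic on $\mathcal D$. Also $\{0\}\times P\subset\mathcal D$ and $g(0,p)=p$. If $\gamma'=\alpha^kw(\gamma)$, then $(\alpha\gamma)'=\alpha^{k+1}w(\gamma)=w(\alpha\gamma)$ by \eqref{eq:homog}. Therefore $(w,\alpha p)\in\mathcal D$ if and only if $(\alpha^kw,p)\in\mathcal D$, and then $g(w,\alpha p)=\alpha\,g(\alpha^kw,p)$. Put $G=\pi\circ g$; this gives (a) on $\mathcal D$.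

For small $t>0$, rescaling time gives $g(tw,p)=\gamma(t)$, so the differential of $g(\cdot,p)$ at $0$ sends $w$ to $\gamma'(0)=w(p)$. It is onto $T_pP$, and $d\pi$ is onto $T_{\pi(p)}X$. This is (b).

Let $S=\{p\in P:|p|=1\}$, a compact set. An open subset of $W\times P$ that contains $\{0\}\times S'$, with $S'\subset S$ compact, contains $\{|w|<\varepsilon\}\times S'$ for some $\varepsilon>0$. Writing $p=|p|\,p'$ with $p'\in S$, we pass from $(w,p)$ to $(|p|^kw,p')$ without changing membership in $\mathcal D$ or the value of $G$. Applied to $\mathcal D\supset\{0\}\times S$, this gives $\varepsilon_*$; applied to $G^{-1}(O)\supset\{0\}\times(S\cap\pi^{-1}(L))$, it gives (c).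
\end{proof}

For $X=\mathbb P^N$, fields whose coefficients are homogeneous polynomials of degree $k+1$ satisfy \eqref{eq:homog}. There the linear fields, with $k=0$, already span, and $G$ does not depend on the point in the fiber; the field $p_1\partial_{p_1}$ on $\mathbb C^2\setminus\{0\}$ gives the discs of Section~\ref{sec:model}. For $k\ge1$ the discs $\tau\mapsto G(\tau w,p)$ over a fixed $x$ have the same image germ but are parametrized at speeds proportional to $|p|^k$. A mean over $|\tau|=r(p)$ descends to $X$ when $r(\alpha p)=|\alpha|^{-k}r(p)$, so the radius has to vary.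

\section{Two lemmas on averages}\label{sec:averages}

The first lemma shows that circles of any prescribed small radius detect the support of $T$.

\begin{lemma}\label{lem:detect}
Let $\Phi$ be psh on the ball $\{|w|<R\}\subset W$ with $\Phi(0)>-\infty$, and let $0<r<R$. If $\frac1{2\pi}\int_0^{2\pi}\Phi(re^{i\vartheta}w)\,d\vartheta=\Phi(0)$ for every unit vector $w$, then $\Phi$ is pluriharmonic on $\{|w|<r\}$.
\end{lemma}

\begin{proof}
Surface measure on the unit sphere is invariant under $w\mapsto e^{i\vartheta}w$, so integrating the hypothesis over $w$ shows that the mean of $\Phi$ over the sphere $|w|=r$ is $\Phi(0)$. Choose continuous functions $b_m\downarrow\Phi$ on this sphere. By the maximum principle, $\Phi$ is at most the Poisson integral of $b_m$ in the ball $|w|<r$. These integrals decrease to the Poisson integral $h$ of $\Phi$, which is harmonic because $h(0)=\Phi(0)$ is finite. The subharmonic function $\Phi-h\le0$ vanishes at $0$, hence identically. So $\Phi$ is smooth, and its Levi form is positive semidefinite with trace $\frac14\Delta\Phi=0$. Such a form is zero.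
\end{proof}

The second lemma measures what a variable radius costs. To see that there is a cost, average $\varphi=|z_2|^2$ on $\mathbb C^2$ over the circles $(z_1,z_2+\tau)$, $|\tau|=e^{\rho}$, with $\rho=-|z_1|^2$. The result is $|z_2|^2+e^{-2|z_1|^2}$, whose second derivative $\partial_{z_1}\partial_{\bar z_1}$ at $z_1=0$ is $-2$. In this direction $dd^c\varphi$ vanishes, so no multiple of $\varphi$ repairs the defect.

\begin{lemma}\label{lem:radius}
Let $Y$ be a complex manifold, $s_*:Y\to\mathbb R$ continuous, and $V$ a smooth psh function on $\{(y,\tau)\in Y\times\mathbb C:|\tau|<e^{s_*(y)}\}$ that depends only on $(y,|\tau|)$. Put $v(y,s)=V(y,e^s)$ for real $s<s_*(y)$. Let $\rho:Y\to\mathbb R$ be smooth with $\rho<s_*$, and set $M(y)=v(y,\rho(y))$ and $\lambda(y)=\partial_sv(y,\rho(y))$. Then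
\[
dd^cM\ge\lambda\,dd^c\rho,\qquad 0\le\lambda(y)\le\frac{\sup_\tau V(y,\tau)-V(y,0)}{s_*(y)-\rho(y)} .
\]
\end{lemma}

\begin{proof}
The function $V(y,\cdot)$ equals its own circle means, so by (F3) $v(y,\cdot)$ is nondecreasing, convex and at least $V(y,0)$. Hence $\lambda\ge0$, and for $\rho(y)<s<s_*(y)$ convexity gives
\[
\lambda(y)\le\frac{v(y,s)-v(y,\rho(y))}{s-\rho(y)}\le\frac{\sup_\tau V(y,\tau)-V(y,0)}{s-\rho(y)} .
\]
Let $s\to s_*(y)$.

If $\rho$ were the real part of a holomorphic function $q$, then $M(y)=V(y,e^{q(y)})$ would be psh. In general we compare $\rho$ with such a function to second order. Fix $y_0$ and coordinates $z$ centered there, and denote derivatives of $\rho$ at $0$ by subscripts. Taylor's formula reads $\rho=\operatorname{Re}q+\ell+O(|z|^3)$ with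
\[
q(z)=\rho(0)+2\sum_a\rho_az_a+\sum_{a,b}\rho_{ab}z_az_b,\qquad \ell(z)=\sum_{a,b}\rho_{a\bar b}z_a\bar z_b .
\]
Near $0$ we have $\operatorname{Re}q<s_*$, so $v(z,\operatorname{Re}q(z))=V(z,e^{q(z)})$ is defined, smooth and psh. As $\rho-\operatorname{Re}q=O(|z|^2)$,
\begin{align*}
M(z)-V(z,e^{q(z)})&=\partial_sv(z,\operatorname{Re}q)\,(\rho-\operatorname{Re}q)+O(|z|^4)\\
&=\bigl(\lambda(y_0)+O(|z|)\bigr)\bigl(\ell+O(|z|^3)\bigr)+O(|z|^4)=\lambda(y_0)\,\ell+O(|z|^3).
\end{align*}
A smooth function that is $O(|z|^3)$ has vanishing second derivatives at $0$, and $dd^c\ell=dd^c\rho$ at $0$. So at $y_0$ we have $dd^cM=dd^c[V(z,e^{q(z)})]+\lambda\,dd^c\rho\ge\lambda\,dd^c\rho$.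
\end{proof}

\section{Proof of the separation statement}\label{sec:proof}

Let $K$ and $a$ be as in Proposition~\ref{prop:sep}, with $u(a)>-\infty$.

\subsection*{Which radius}
The radius must have the form $\log r(p)=\chi(\pi(p))-k\log|p|$ with $\chi$ a function on $X$, and then $dd^c\log r=\pi^*(dd^c\chi-k\theta)$. For smooth $\chi$ this form is never semipositive, since $\int_X(dd^c\chi-k\theta)\wedge\theta^{n-1}=-k\int_X\theta^n<0$. A loss in Lemma~\ref{lem:radius} is therefore unavoidable, but we can choose where it falls. Take $C$ with $C\omega\ge k\theta$, which is possible because $\omega$ is positive definite and $X$ is compact, and formally set $\chi=\log\varepsilon-Cu$. Then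
\[
dd^c\chi-k\theta=(C\omega-k\theta)-CT\ge-CT .
\]
The loss is now a bounded multiple of $T=dd^c\varphi$ itself, and a convex combination $(1-\delta)\varphi+\delta M$ of the potential $\varphi$ and its average $M$ is psh for small $\delta$. Two defects remain. The function $u$ is not smooth, so we use $u_j$ in its place and keep all constants independent of $j$. And the radius $\varepsilon|p|^{-k}e^{-Cu_j}$ is too large where $u_j$ is very negative, so we average only where $u_j$ is bounded below and glue to a constant elsewhere.

\subsection*{Charts and constants}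
Cover $X$ by finitely many open sets $U_i$ carrying smooth $\kappa_i$ with $dd^c\kappa_i=\omega$ and $\sup_{U_i}\kappa_i-\inf_{U_i}\kappa_i\le1$; small coordinate balls will do. Choose open $U_i'\subset\subset U_i$ that still cover $X$. By Proposition~\ref{prop:discs}(c) there is $\varepsilon_0\in(0,\varepsilon_*]$ such that for all $i$
\begin{equation}\label{eq:chart}
G(w,p)\in U_i\quad\text{if }\pi(p)\in U_i'\text{ and }|w|\,|p|^k<\varepsilon_0 .
\end{equation}
Put $\varphi_i=\kappa_i+u$ and $\varphi_{i,j}=\kappa_i+u_j$. These are psh on $U_i$, $\varphi_{i,j}$ is smooth, $\varphi_{i,j}\downarrow\varphi_i$, and $\varphi_i$ is pluriharmonic on $U_i\cap\Omega$. Write $T_j=\omega+dd^cu_j\ge0$. Choose, in this order: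
\begin{itemize}
\item $C\ge1$ with $C\omega\ge k\theta$;
\item $c>0$ with $u>-c$ on $K\cup\{a\}$, so that also $u_j>-c$ there, and $\delta=\dfrac1{1+C(c+2)}$;
\item a compact $K'\subset\Omega$ with $K\subset\operatorname{int}K'$, and $\varepsilon_1\in(0,\varepsilon_0]$ such that $G(w,p)\in K'$ whenever $\pi(p)\in K$ and $|w|\,|p|^k<\varepsilon_1$, by Proposition~\ref{prop:discs}(c);
\item $\varepsilon>0$ with $\varepsilon\le\varepsilon_0e^{-C(c+1)-1}$ and $\varepsilon\le\varepsilon_1e^{-Cc}$.
\end{itemize}
The first bound on $\varepsilon$ will control the slope $\lambda$; the second keeps discs centered on $K$ inside $\Omega$.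

\subsection*{The direction $w$}
Fix $i_0$ with $a\in U'_{i_0}$ and $p_a\in\pi^{-1}(a)$. Put $R=\varepsilon_0|p_a|^{-k}$ and $r=\varepsilon|p_a|^{-k}e^{-Cu(a)}$; then $r<\varepsilon e^{Cc}|p_a|^{-k}<R$. By \eqref{eq:chart}, $\Phi(w)=\varphi_{i_0}(G(w,p_a))$ is defined on $\{|w|<R\}$, and it is psh with $\Phi(0)=\varphi_{i_0}(a)>-\infty$. We claim that there is a unit vector $w\in W$ with
\begin{equation}\label{eq:mu}
\mu:=\frac1{2\pi}\int_0^{2\pi}\varphi_{i_0}\bigl(G(re^{i\vartheta}w,p_a)\bigr)\,d\vartheta-\varphi_{i_0}(a)>0 .
\end{equation}
By (F3) this quantity is $\ge0$ for each $w$. If it vanished for all $w$, then $\Phi$ would be pluriharmonic on $\{|w|<r\}$ by Lemma~\ref{lem:detect}. By Proposition~\ref{prop:discs}(b) and the implicit function theorem, there is a holomorphic map $\varsigma$ from a neighborhood of $a$ into $\{|w|<r\}$ with $G(\varsigma(x),p_a)=x$. Then $\varphi_{i_0}=\Phi\circ\varsigma$ would be pluriharmonic near $a$, contrary to $a\in\operatorname{Supp}T$. Fix $w$ as in \eqref{eq:mu}; neither $w$ nor $\mu$ depends on $j$.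

\subsection*{The averaged potential}
Let $X_j=\{u_j>-c-1\}$, an open set containing $K\cup\{a\}$. For $x\in X_j\cap U_i'$ and $p\in\pi^{-1}(x)$ put
\[
r_j(p)=\varepsilon|p|^{-k}e^{-Cu_j(x)},\qquad
m_j(x)=\frac1{2\pi}\int_0^{2\pi}\varphi_{i,j}\bigl(G(r_j(p)e^{i\vartheta}w,p)\bigr)\,d\vartheta-\varphi_{i,j}(x).
\]
Since $r_j(p)|p|^k<\varepsilon e^{C(c+1)}<\varepsilon_0$, the map $\tau\mapsto G(\tau w,p)$ sends a neighborhood of the closed disc $|\tau|\le r_j(p)$ into $U_i$, and the integral makes sense. It does not depend on $p$: we have $r_j(\alpha p)=|\alpha|^{-k}r_j(p)$, so $G(r_j(\alpha p)e^{i\vartheta}w,\alpha p)=G((\alpha/|\alpha|)^kr_j(p)e^{i\vartheta}w,p)$, and $\vartheta$ is merely shifted. It does not depend on $i$: if $x\in U_i'\cap U_{i'}'$, the disc lies in $U_i\cap U_{i'}$, where $\varphi_{i,j}-\varphi_{i',j}=\kappa_i-\kappa_{i'}$ is pluriharmonic, so its mean over the circle equals its value at $x$. Taking $p=\sigma(x)$ for a local holomorphic section $\sigma$ shows that $m_j$ is smooth on $X_j$. By (F3) $m_j\ge0$, and from $\varphi_{i,j}\le\sup_{U_i}\kappa_i$ we get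
\begin{equation}\label{eq:osc}
0\le m_j(x)\le\sup_{U_i}\kappa_i-\varphi_{i,j}(x)\le1-u_j(x)\le c+2\qquad(x\in X_j\cap U_i').
\end{equation}

\begin{lemma}\label{lem:key}
The function $u_j+\delta m_j$ is $\omega$-psh on $X_j$.
\end{lemma}

\begin{proof}
Let $Y=\pi^{-1}(X_j\cap U_i')$, $s_*(p)=\log\varepsilon_0-k\log|p|$, and for $|\tau|<e^{s_*(p)}$
\[
V(p,\tau)=\frac1{2\pi}\int_0^{2\pi}\varphi_{i,j}\bigl(G(e^{i\vartheta}\tau w,p)\bigr)\,d\vartheta .
\]
For each $\vartheta$ the map $(p,\tau)\mapsto G(e^{i\vartheta}\tau w,p)$ is holomorphic into $U_i$, so $V$ is smooth and psh, and it depends only on $(p,|\tau|)$. Apply Lemma~\ref{lem:radius} with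
\[
\rho=\log r_j=\log\varepsilon-k\log|p|-Cu_j\circ\pi ,
\]
so that $M=(\varphi_{i,j}+m_j)\circ\pi$. At a point $p$ over $x$,
\[
s_*-\rho=\log(\varepsilon_0/\varepsilon)+Cu_j(x)>\log(\varepsilon_0/\varepsilon)-C(c+1)\ge1 ,
\]
while $\sup_\tau V(p,\tau)-V(p,0)\le\sup_{U_i}\kappa_i-\varphi_{i,j}(x)\le c+2$ by \eqref{eq:osc}. Hence $0\le\lambda\le c+2$. Further,
\[
dd^c\rho=-k\pi^*\theta-C\pi^*dd^cu_j=\pi^*(C\omega-k\theta)-C\pi^*T_j\ge-C\pi^*T_j .
\]
As $T_j\ge0$, we obtain $dd^cM\ge-\lambda C\pi^*T_j\ge-C(c+2)\pi^*T_j$. Pulling back by a local holomorphic section of $\pi$ gives $dd^c(\varphi_{i,j}+m_j)\ge-C(c+2)T_j$ on $X_j\cap U_i'$. Since $dd^c\varphi_{i,j}=T_j$,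
\[
dd^c(\varphi_{i,j}+\delta m_j)=(1-\delta)\,dd^c\varphi_{i,j}+\delta\,dd^c(\varphi_{i,j}+m_j)\ge\bigl(1-\delta-\delta C(c+2)\bigr)T_j=0
\]
by the choice of $\delta$.
\end{proof}

\subsection*{Gluing}
Define $\psi_j=\max(u_j+\delta m_j,-c)$ on $X_j$ and $\psi_j=-c$ on $X\setminus X_j$. Since $C\ge1$, we have $\delta(c+2)<1$, so the open set $Z_j=\{u_j<-c-\delta(c+2)\}$ contains $X\setminus X_j=\{u_j\le-c-1\}$. On $Z_j\cap X_j$, \eqref{eq:osc} gives $u_j+\delta m_j<-c$. Thus $\psi_j=-c$ on $Z_j$. On each of the open sets $X_j$ and $Z_j$, which cover $X$, the function $\psi_j$ is continuous and $\omega$-psh. Put $f_j=\psi_j-u$.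

\subsection*{The bound on $K$}
Let $\sigma_j=\sup_{K'}(u_j-u)$. The functions $u_j-u$ are continuous on $K'\subset\Omega$ and decrease to $0$, so $\sigma_j\to0$ by Dini's theorem. Let $x\in K\cap U_i'$ and $\pi(p)=x$. Then $r_j(p)|p|^k=\varepsilon e^{-Cu_j(x)}<\varepsilon e^{Cc}\le\varepsilon_1$, so $G(\tau w,p)\in K'\cap U_i$ for $\tau$ in a neighborhood of the disc $|\tau|\le r_j(p)$. There $\tau\mapsto\varphi_i(G(\tau w,p))$ is harmonic, with mean $\varphi_i(x)$ over the boundary circle, and $\varphi_{i,j}\le\varphi_i+\sigma_j$ on $K'\cap U_i$. Hence
\[
m_j(x)\le\varphi_i(x)+\sigma_j-\varphi_{i,j}(x)\le\sigma_j .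
\]
On $K\subset X_j$ we have $f_j=\max(u_j-u+\delta m_j,\,-c-u)$ and $-c-u<0$, so $\sup_Kf_j\le(1+\delta)\sigma_j\to0$.

\subsection*{The bound at $a$}
Since $a\in X_j$, $f_j(a)\ge u_j(a)-u(a)+\delta m_j(a)\ge\delta m_j(a)$. Let
\[
\mathcal A(t)=\frac1{2\pi}\int_0^{2\pi}\varphi_{i_0}\bigl(G(te^{i\vartheta}w,p_a)\bigr)\,d\vartheta,\qquad0<t<R .
\]
By (F3), $\mathcal A\ge\varphi_{i_0}(a)>-\infty$ and $\mathcal A$ is convex in $\log t$, hence continuous. As $u_j(a)\downarrow u(a)$, the radii $r_j(p_a)$ increase to $r$, and $\varphi_{i_0,j}\ge\varphi_{i_0}$ gives
\[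
m_j(a)\ge\mathcal A(r_j(p_a))-\varphi_{i_0,j}(a)\longrightarrow\mathcal A(r)-\varphi_{i_0}(a)=\mu .
\]
Therefore $\liminf_jf_j(a)\ge\delta\mu>0\ge\limsup_j\sup_Kf_j$, and $\psi=\psi_j$ with $j$ large proves Proposition~\ref{prop:sep}. With Corollary~\ref{cor:global}, this proves Theorem~\ref{thm:kahler}(1) and Theorem~\ref{thm:main}. \qed

\begin{remark}
Projectivity of $X$ enters only through Proposition~\ref{prop:discs}. That the class is K\"ahler is used in the regularization (F2) and in the inequality $C\omega\ge k\theta$; the embedding is unrelated to $[T]$, which is why rationality of the class is not needed.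
\end{remark}

\section{Steinness and the holomorphic hull}\label{sec:stein}

A complex manifold is \emph{Stein} if holomorphic hulls of compact sets are compact and holomorphic functions separate points and provide local coordinates. A continuous function $\varrho$ is \emph{strictly psh} if locally $\varrho-\eta|z|^2$ is psh for some $\eta>0$, and an \emph{exhaustion} if all sets $\{\varrho\le s\}$ are compact. We use two standard theorems.
\begin{enumerate}
\item[(S1)] (Grauert, Narasimhan.) A complex manifold with a continuous strictly psh exhaustion is Stein.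
\item[(S2)] On a Stein manifold, the hull of a compact set with respect to continuous psh functions equals its holomorphic hull; see \cite[Ch.~5]{Hor} and \cite[\S2.5]{For}.
\end{enumerate}
The set $\Omega$ may be disconnected, as in Section~\ref{sec:model}, or empty, as for $T=\omega$; in the last case there is nothing to prove. For compact $K\subset\Omega$ let $\widehat K_{psh}$ be the set of $z\in\Omega$ with $v(z)\le\sup_Kv$ for all continuous real-valued psh $v$ on $\Omega$. These functions obey no growth condition, so the point is to show that each can be replaced by an admissible one. The function $F$ of Corollary~\ref{cor:global} makes this possible: it takes over from $v$ before the boundary of $\Omega$ is reached.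

\begin{lemma}\label{lem:pshhull}
For every compact $K\subset\Omega$ we have $\widehat K^T=\widehat K_{psh}$, and this set is compact.
\end{lemma}

\begin{proof}
For $K=\emptyset$ both hulls are empty, the second because of constant functions. Let $K\ne\emptyset$ and take $F$, $\beta$, $E$ from Corollary~\ref{cor:global}.

Let $z\in\widehat K_{psh}$ and let $f$ be admissible. By (A2), $\max(f,-m)=\log\max(e^f,e^{-m})$ is continuous and psh on $\Omega$, so $f(z)\le\max(\sup_Kf,-m)$ for all $m$. Hence $f(z)\le\sup_Kf$, and $z\in\widehat K^T$.

Conversely, $\widehat K^T\subset E$, so it suffices to show that a point $z\in E\setminus\widehat K_{psh}$ is not in $\widehat K^T$. Take $v$ continuous and psh on $\Omega$ with $v\le0$ on $K$ and $v(z)>0$, an open set $D$ with $E\subset D\subset\subset\Omega$, and $\eta>0$ with $\eta\sup_Dv<\beta$. Let $f=\max(\eta v,F)$ on $D$ and $f=F$ on $X\setminus D$. On $D\setminus E$ we have $F>\beta>\eta v$, so $f=F$ on the open set $X\setminus E$, where $F$ is admissible. On $D$, $f$ is continuous and psh by Lemma~\ref{lem:admissible}, and $T=0$, so $f$ is admissible there too. As $D\cup(X\setminus E)=X$,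 $f$ is admissible. Since $f\le0$ on $K$ and $f(z)\ge\eta v(z)>0$, we get $z\notin\widehat K^T$.

Finally, $\widehat K_{psh}$ is closed in $\Omega$ and contained in the compact set $E\subset\Omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:kahler}(2)}]
We construct an exhaustion as in (S1). Let $L_1\subset L_2\subset\cdots$ be nonempty compact sets whose interiors cover $\Omega$. Put $K_1=\widehat{(L_1)}_{psh}$ and, given $K_j$, put $K_{j+1}=\widehat{(L_m)}_{psh}$ for some $m\ge j+1$ with $K_j\subset\operatorname{int}L_m$. By Lemma~\ref{lem:pshhull} the $K_j$ are compact. They satisfy $K_j\subset\operatorname{int}K_{j+1}$ and cover $\Omega$, and each equals its own hull, because $\sup_{K_j}v$ equals the supremum of $v$ over the set whose hull $K_j$ is.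

Let $\Sigma_j=K_{j+2}\setminus\operatorname{int}K_{j+1}$, a compact set disjoint from $K_j$. For $y\in\Sigma_j$ there is a continuous psh function on $\Omega$ whose value at $y$ exceeds its maximum on $K_j$; subtracting a constant and multiplying by a large positive number, we make it $<0$ on $K_j$ and $>j$ near $y$. The maximum $v_j$ of $0$ and finitely many such functions is continuous and psh, with $v_j\ge0$, $v_j=0$ on $K_j$ and $v_j>j$ on $\Sigma_j$. On $\operatorname{int}K_m$ only $v_1,\dots,v_{m-1}$ can be nonzero, so $\sum_jv_j$ is continuous and psh. If $m\ge2$ and $y\notin K_m$, let $j+2>m$ be the least index with $y\in K_{j+2}$; then $y\in\Sigma_j$ and $\sum_lv_l(y)>j\ge m-1$. On $\Omega$ the function $-u$ is smooth and nonnegative, and $dd^c(-u)=\omega$ is positive definite. So $\varrho=\sum_jv_j-u$ is continuous and strictly psh with $\{\varrho\le m-1\}\subset K_m$. By (S1), $\Omega$ is Stein, and (S2) with Lemma~\ref{lem:pshhull} gives $\widehat K^T=\widehat K_{psh}=\widehat K_{\mathcal O(\Omega)}$.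
\end{proof}

\section{Big and nef classes}\label{sec:counter}

We prove Proposition~\ref{prop:sharp} with two surfaces. In both, $T$ is the current of integration over an effective divisor $D$. By the Poincar\'e--Lelong formula, $\log|\eta|$ is a local potential when $\eta$ is a local equation of $D$, and $[T]=c_1(\mathcal O(D))$.

\subsection*{Big is not enough}
Let $\varpi:X\to\mathbb P^2$ be the blow-up of a point $o$, with exceptional curve $E$, let $\ell\not\ni o$ be a line, and let $T=[\varpi^{-1}(\ell)]+[E]$. Its class is $c_1(L)$ with $L=\varpi^*\mathcal O(1)\otimes\mathcal O(E)$. Pulling back and multiplying by the canonical section of $\mathcal O(mE)$ embeds $H^0(\mathbb P^2,\mathcal O(m))$, of dimension $\frac12(m+1)(m+2)$, into $H^0(X,L^m)$, so $L$ is big. (It is not nef, as $L\cdot E=E^2=-1$.) Here $\Omega\cong\mathbb C^2\setminus\{o\}$.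

Let $K$ be a sphere centered at $o$, bounding the open ball $B$, and let $z\in B\setminus\{o\}$. Choose a complex line through $z$ that misses $o$. It meets $\overline B$ in a closed disc contained in $\Omega$, with $z$ in the interior and boundary in $K$. An admissible $f$ is psh on $\Omega$ by (A2), so the maximum principle on the disc gives $f(z)\le\sup_Kf$. Thus $\widehat K^T\supset B\setminus\{o\}$. A sequence in $B\setminus\{o\}$ tending to $o$ has, in $X$, a limit point on $\varpi^{-1}(o)=E\subset\operatorname{Supp}T$. So (C) fails.

\begin{remark}
On the same surface, $T=[\varpi^{-1}(\ell)]$ has class $c_1(\varpi^*\mathcal O(1))$, which is both big and nef, and $\Omega$ contains the compact curve $E$. Holomorphic functions are constant on $E$, so $\Omega$ is not Stein: the conclusion of Theorem~\ref{thm:kahler}(2) fails for this class.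
\end{remark}

\subsection*{Nef is not enough}
In the second example the growth allowed by $T$ is so restrictive that admissible functions are constant. The reason is a Liouville-type fact.

\begin{lemma}\label{lem:liouville}
Let $y$ be subharmonic on $\mathbb C$, $y\not\equiv-\infty$, with $y(z+1)=y(z)$ and $y(z)\le\log(1+|z|)+b$ for a constant $b$. Then $y$ is constant.
\end{lemma}

\begin{proof}
Let $\nu=dd^cy$ be the Riesz measure, $\nu(t)$ the mass of $\{|z|<t\}$, and $I(t)$ the mean of $y$ over $|z|=t$, which is finite. Jensen's formula gives, for $1\le t_0<s$,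
\[
\nu(t_0)\log(s/t_0)\le\int_1^s\nu(t)\,\frac{dt}t=I(s)-I(1)\le\log(1+s)+b-I(1).
\]
Dividing by $\log s$ and letting $s\to\infty$ shows $\nu(t_0)\le1$, so $\nu$ has total mass at most $1$. The strips $\{m\le\operatorname{Re}z<m+1\}$, $m\in\mathbb Z$, have equal mass by periodicity, so this mass is $0$ and $y$ is harmonic. Write $y=\operatorname{Re}h$ with $h$ entire. Then $|e^h|\le e^b(1+|z|)$, so $e^h$ is a polynomial of degree at most $1$ without zeros, that is, a constant.
\end{proof}

Let $\operatorname{Im}\tau>0$ and let $X$ be the quotient of $\mathbb C\times\mathbb P^1$ by the group generated by the commuting maps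
\[
(z,\zeta)\mapsto(z+1,\zeta),\qquad(z,\zeta)\mapsto(z+\tau,\zeta+1).
\]
The map $\zeta\mapsto\zeta+1$ is induced by a linear map of $\mathbb C^2$, so $X$ is the projectivization of a rank-two vector bundle over the elliptic curve $\mathbb C/(\mathbb Z+\tau\mathbb Z)$, and hence a projective surface. Let $\mathcal C\subset X$ be the curve $\{\zeta=\infty\}$ and $T=[\mathcal C]$. In the coordinate $\eta=1/\zeta$ the second map reads $(z,\eta)\mapsto(z+\tau,\eta/(1+\eta))$, and $\eta/(1+\eta)$ has derivative $1$ at $\eta=0$. So $\partial_\eta$ descends to a nowhere vanishing section of the normal bundle of $\mathcal C$, and $\mathcal C^2=0$. For every other irreducible curve $\mathcal C'$ we have $\mathcal C\cdot\mathcal C'\ge0$. Hence $\mathcal O(\mathcal C)$ is nef.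

Let $f$ be admissible. It lifts to a psh function $v\not\equiv-\infty$ on $\mathbb C^2$ with $v(z+1,\zeta)=v(z,\zeta)=v(z+\tau,\zeta+1)$. Let $\Pi=\{s+t\tau:0\le s,t\le1\}$. The function $e^v$ is continuous on $\Pi\times\{|\zeta|\le1\}$, and $e^{v+\log|\eta|}$ is continuous on $\Pi\times\{|\eta|\le1\}$ because $\log|\eta|$ is a potential of $T$. Both sets are compact, so $v\le\log^+|\zeta|+b$ on $\Pi\times\mathbb C$ for some $b$. Any $z\in\mathbb C$ has the form $z_0+m+m'\tau$ with $z_0\in\Pi$, $m,m'\in\mathbb Z$ and $|m'|\le1+|z|/\operatorname{Im}\tau$. Therefore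
\[
v(z,\zeta)=v(z_0,\zeta-m')\le\log^+(|\zeta|+|m'|)+b\le\log(1+|z|+|\zeta|)+b'
\]
with $b'$ independent of $(z,\zeta)$. For fixed $\zeta$, the function $v(\cdot,\zeta)$ is either identically $-\infty$ or satisfies the hypotheses of Lemma~\ref{lem:liouville}, since $1+|z|+|\zeta|\le(1+|z|)(1+|\zeta|)$. In both cases it is constant, so $v=v(\zeta)$. This function of $\zeta$ is subharmonic, not identically $-\infty$, bounded by $\log(1+|\zeta|)+b'$, and $1$-periodic by the second invariance. By Lemma~\ref{lem:liouville} again, $v$ is constant.

So every admissible function is constant on $\Omega=X\setminus\mathcal C$, and $\widehat K^T\supset\Omega$ for every nonempty compact $K\subset\Omega$. As $\Omega$ is dense in $X$ and $\mathcal C\ne\emptyset$, condition (C) fails. This completes the proof of Proposition~\ref{prop:sharp}. \qed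

\begin{remark}
In this example $\Omega$ is the quotient of $\mathbb C^2$ by the group generated by the translations $(1,0)$ and $(\tau,1)$. These vectors form a $\mathbb C$-basis of $\mathbb C^2$, so $\Omega\cong(\mathbb C/\mathbb Z)^2\cong\mathbb C^*\times\mathbb C^*$ is Stein. Steinness of $\Omega$ thus does not imply (C): the condition depends on the growth that $T$ permits, and not on $\Omega$ alone.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK} B{\l}ocki and Ko{\l}odziej, Proc. AMS \textbf{135} (2007).

\bibitem{Bou} Blake J. Boudreaux, \emph{$T$-polynomial convexity and holomorphic convexity}, arXiv:2402.18692 (2024).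

\bibitem{For} Forstneri\v{c}, \emph{Stein Manifolds and Holomorphic Mappings}.

\bibitem{Hor} H\"ormander, \emph{Complex Analysis in Several Variables}.

\end{thebibliography}
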